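# Large decomposition numbers for characters $\chi$ of $\mathrm{GU}_p(q)$ with $|G|_p=p^2\chi(1)_p$

## 1. The theorem: exponential decomposition numbers in $\mathrm{GU}_p(q)$

Throughout, $p$ is a prime and $n_p$ is the largest power of $p$ dividing the integer $n$. For a finite group $G$ and $\chi\in\mathrm{Irr}(G)$, the restriction $\chi^0$ of $\chi$ to the $p$-regular elements is written $\chi^0=\sum_{\varphi\in\mathrm{IBr}(G)}d_{\chi\varphi}\varphi$, and $\mathrm{IBr}(\chi^0)=\{\varphi : d_{\chi\varphi}\ne0\}$. Put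
$$L_p=\sum_{0\le k\le (p-1)/2}\frac p{p-k}\binom{p-k}k=\Big(\frac{1+\sqrt5}2\Big)^p+\Big(\frac{1-\sqrt5}2\Big)^p .$$

**Theorem 1.** Let $p$ be an odd prime, let $q$ be an odd prime power with $p\mid q+1$ and $p^2\nmid q+1$, and let $G=\mathrm{GU}_p(q)$. There is $\chi\in\mathrm{Irr}(G)$ with $|G|_p=p^2\chi(1)_p$ such that:

* **(a)** There are distinct $\varphi_k\in\mathrm{IBr}(G)$, $1\le k\le\frac{p-1}2$, with $d_{\chi\varphi_k}\ge\frac p{p-k}\binom{p-k}k$. In particular $d_{\chi\varphi_2}\ge p(p-3)/2\ge 2p$ if $p\ge7$. Moreover $\max_\varphi d_{\chi\varphi}\ge 2(L_p-1)/(p-1)$.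
* **(b)** At least $\frac16\binom{\lfloor p/3\rfloor}3$ elements of $\mathrm{IBr}(\chi^0)$ have $d_{\chi\varphi}\ge p$. In particular $|\mathrm{IBr}(\chi^0)|>p^2-1$ if $p\ge1000$.

The theorem answers a question taken from Malle, Navarro and Sambale, "On defects of characters and decomposition numbers", arXiv:1611.01284 (2016). Prove or disprove: if $|G|_p=p^2\chi(1)_p$, then

1. $|\mathrm{IBr}(\chi^0)|\le p^2-1$, and
2. $d_{\chi\varphi}\le p$ for all $\varphi\in\mathrm{IBr}(G)$.

**Corollary 2.** Statement (2) is false for every prime $p\ge7$, and statement (1) is false for every prime $p\ge1000$. No bound polynomial in $p$ can replace the bound in (2).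

The corollary is immediate from the theorem once we know that a suitable $q$ exists for each $p$. Since $\gcd(p-1,p^2)=1$, Dirichlet's theorem gives infinitely many primes $q\equiv p-1\bmod p^2$. For these $q+1\equiv p\bmod p^2$, so $p$ divides $q+1$ exactly once. The last sentence holds because $2(L_p-1)/(p-1)$ grows exponentially in $p$. For $p=7$ the bounds in (a) are $7,14,7$ for $k=1,2,3$, and $L_7=29=1+7+14+7$. Nothing is claimed about (2) for $p\in\{2,3,5\}$, nor about (1) for primes $p<1000$; the threshold $1000$ is not optimized.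

The proof uses cited theorems, called (F1)–(F6) below. (F1)–(F4) are standard Deligne–Lusztig theory. (F5) is a theorem of Kawanaka and (F6) is the Springer–Kazhdan formula. Part (a) for all sufficiently large primes $q\equiv p-1\bmod p^2$, which already refutes (2) for $p\ge 7$, needs only (F1)–(F4) and (F6). Part (b), and part (a) for the remaining $q$, need (F5).

## 2. Decomposition numbers, projective characters, and affine groups

**Recollections.** An element is $p$-regular if its order is prime to $p$. Each projective indecomposable module in characteristic $p$ lifts to characteristic $0$. Its ordinary character $\Phi_\varphi$ is labeled by a unique $\varphi\in\mathrm{IBr}(G)$. We use three textbook facts.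

* Brauer reciprocity: $d_{\chi\varphi}=\langle\chi,\Phi_\varphi\rangle$.
* $\Phi_\varphi$ vanishes off the $p$-regular elements. Hence $\langle\alpha,\Phi_\varphi\rangle$ depends only on the values of the class function $\alpha$ on $p$-regular elements.
* If $U\le G$ has order prime to $p$ and $\xi$ is a character of $U$, then $\mathrm{Ind}_U^G\xi$ is the character of a projective module. Indeed every module of $U$ is projective, because $|U|$ is invertible, and induction preserves projectivity. So $\mathrm{Ind}_U^G\xi$ is a sum of characters $\Phi_\varphi$.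

The second fact is used constantly: to compute a decomposition number of $\chi$ we may replace $\chi$ by any class function that agrees with it on $p$-regular elements.

**Affine groups.** The bounds $p^2-1$ and $p$ can be tested by hand in one family. Let $V=\mathbb F_p^2$, let $H\le\mathrm{GL}_2(p)$ act sharply transitively on the nonzero vectors (so $|H|=p^2-1$), and let $G=V\rtimes H$. Let $\psi\ne1$ be a linear character of $V$. If $1\ne h\in H$ fixes $\psi$, then $\psi$ is trivial on $(h-1)V$. But $h$ fixes no nonzero vector, so $h-1$ is invertible and $\psi=1$, a contradiction. Hence $\chi=\mathrm{Ind}_V^G\psi$ is irreducible of degree $p^2-1$, and $|G|_p=p^2=p^2\chi(1)_p$. Now $\chi$ vanishes off $V$, and the only $p$-regular element of $V$ is $1$. Since the normal $p$-subgroup $V$ lies in the kernel of every irreducible Brauer character, $\mathrm{IBr}(G)=\mathrm{Irr}(H)$. So $\chi^0$ is the regular character of $H$: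
$$\chi^0=\sum_{\varphi\in\mathrm{Irr}(H)}\varphi(1)\,\varphi .$$
Thus $|\mathrm{IBr}(\chi^0)|=|\mathrm{Irr}(H)|\le p^2-1$, with equality for $H=\mathbb F_{p^2}^\times$. Also $d_{\chi\varphi}^2=\varphi(1)^2\le p^2-1$, so $d_{\chi\varphi}<p$. For $p=3$ and $H=Q_8$ there is one $\varphi$ with $d_{\chi\varphi}=2$. In this family both statements hold, and (1) is sharp. Counterexamples have to come from somewhere else.

## 3. Tori of $\mathrm{GU}_n(q)$ and the map $\Psi$ from symmetric functions

Let $r$ be the prime dividing $q$. Let $\mathbf G=\mathrm{GL}_n(\overline{\mathbb F}_q)$, let $F(g)=(g^{-\mathrm{tr}})^{(q)}$ (inverse transpose, then $q$-th powers of the entries), and let $G=\mathbf G^F=\mathrm{GU}_n(q)$. We use this section for every $n\ge1$; later $n=p$.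

**Tori.** An $F$-stable maximal torus $\mathbf T$ splits $\overline{\mathbb F}_q^{\,n}$ into $n$ weight lines $l$, with weights $\omega_l$. There is a permutation $\pi$ of the lines with $\omega_l\circ F=-q\,\omega_{\pi(l)}$ (additive notation for characters of $\mathbf T$). The cycle type $\lambda\vdash n$ of $\pi$ determines $\mathbf T$ up to $G$-conjugacy; we write $\mathbf T_\lambda$. For $T=\mathbf T_\lambda^F$ we have $|T|=\prod_j(q^{\lambda_j}-(-1)^{\lambda_j})$. Put $\varepsilon_{\mathbf H}=(-1)^{\mathbb F_q\text{-rank of }\mathbf H}$. The rank of $\mathbf T_\lambda$ is the multiplicity of the eigenvalue $q$ of $-q\pi$, that is, of the eigenvalue $-1$ of $\pi$. This is the number of even cycles. Hence $\varepsilon_{\mathbf T_\lambda}=\operatorname{sgn}(\lambda)$.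

**Deligne–Lusztig characters.** For $\theta\in\mathrm{Irr}(T)$ there is a virtual character $R_{\mathbf T}^{\mathbf G}(\theta)$ of $G$. For a Levi subgroup $\mathbf L$ there is Lusztig induction $R_{\mathbf L}^{\mathbf G}$. We use:

* **(F1)** $R_{\mathbf T}^{\mathbf G}(\theta)(1)=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}|G|_{r'}/|T|$ and $\langle R_{\mathbf T}^{\mathbf G}(\theta),R_{\mathbf T'}^{\mathbf G}(\theta')\rangle=|T|^{-1}\#\{g\in G:{}^g\mathbf T=\mathbf T',\ {}^g\theta=\theta'\}$.
* **(F2)** For the Jordan decomposition $su$ of an element of $G$, $R_{\mathbf T}^{\mathbf G}(\theta)(su)=|C^\circ(s)^F|^{-1}\sum_{g\in G,\ g^{-1}sg\in\mathbf T}\theta(g^{-1}sg)\,Q_{{}^g\mathbf T}^{C^\circ(s)}(u)$, where the Green functions $Q$ do not depend on $\theta$.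
* **(F3)** $R_{\mathbf L}^{\mathbf G}$ maps virtual characters to virtual characters, $R_{\mathbf L}^{\mathbf G}R_{\mathbf T}^{\mathbf L}=R_{\mathbf T}^{\mathbf G}$, and $\theta\otimes R_{\mathbf T}^{\mathbf L}(1)=R_{\mathbf T}^{\mathbf L}(\theta|_T)$ for a linear character $\theta$ of $\mathbf L^F$ that depends only on semisimple parts.

From (F2) we extract the one consequence that drives everything:
$$\theta\text{ of }p\text{-power order},\ x\in G\ p\text{-regular}\quad\Longrightarrow\quad R_{\mathbf T}^{\mathbf G}(\theta)(x)=R_{\mathbf T}^{\mathbf G}(1)(x).\tag{1}$$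
If $x=su$, then $s$ is a power of $x$, hence $p$-regular. Each $g^{-1}sg\in T$ then has order prime to $p$, so $\theta(g^{-1}sg)=1$.

**Definition of $\Psi$.** Let $\Lambda_n$ be the symmetric functions of degree $n$. Define a linear map $\Psi$ from $\Lambda_n\otimes\mathbb Q$ to the class functions of $\mathrm{GU}_n(q)$ by
$$\Psi(p_\lambda)=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T_\lambda}R_{\mathbf T_\lambda}^{\mathbf G}(1).$$
For block diagonal $\mathbf L$ with $\mathbf L^F=\prod_i\mathrm{GU}_{n_i}(q)$, $\sum n_i=n$, we have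
$$\varepsilon_{\mathbf G}\varepsilon_{\mathbf L}R_{\mathbf L}^{\mathbf G}\big(\Psi(Z_1)\boxtimes\cdots\boxtimes\Psi(Z_t)\big)=\Psi(Z_1\cdots Z_t).\tag{2}$$
By linearity take $Z_i=p_{\lambda^i}$. The outer product of the $R_{\mathbf T_{\lambda^i}}(1)$ is $R_{\mathbf T}^{\mathbf L}(1)$ with $\mathbf T=\prod\mathbf T_{\lambda^i}$, of type $\bigcup\lambda^i$. The signs are $\varepsilon_{\mathbf L}\varepsilon_{\mathbf T}$, and (F3) gives $\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}R_{\mathbf T}^{\mathbf G}(1)=\Psi(\prod p_{\lambda^i})$.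

**Degrees and signs.** Put $u_0=-1/q$, so $q^k-(-1)^k=q^k(1-u_0^k)$. Then $|G|_{r'}=q^{n(n+1)/2}\prod_{i=1}^n(1-u_0^i)$, $|\mathbf T_\lambda^F|=q^n\prod_j(1-u_0^{\lambda_j})$ and $p_\lambda(1,u_0,u_0^2,\dots)=\prod_j(1-u_0^{\lambda_j})^{-1}$. So (F1) gives
$$\Psi(Z)(1)=q^{n(n-1)/2}\prod_{i=1}^n(1-u_0^i)\cdot Z(1,u_0,u_0^2,\dots).\tag{3}$$
For a partition $\kappa$ let $\kappa'$ be its conjugate and $n(\kappa)=\sum_i(i-1)\kappa_i$. The textbook formula $s_\kappa(1,u_0,u_0^2,\dots)=u_0^{n(\kappa)}\prod_h(1-u_0^h)^{-1}$, with $h$ over the hook lengths of $\kappa$, shows that the sign of $s_\kappa(1,u_0,\dots)$ is $(-1)^{n(\kappa)}$. So we define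
$$\hat s_\kappa=(-1)^{n(\kappa)}s_\kappa,\qquad\text{and get}\qquad\Psi(\hat s_{\nu_1}\cdots\hat s_{\nu_t})(1)>0\quad\text{whenever }\textstyle\sum|\nu_i|=n.\tag{4}$$
Since $1-u_0^h=q^{-h}(q^h-(-1)^h)$ and $\sum h=n(\kappa)+n(\kappa')+n$, the $r$-part of $\Psi(\hat s_\kappa)(1)$ is $q$ to the power $\frac{n(n-1)}2-\frac{n(n+1)}2-n(\kappa)+n(\kappa)+n(\kappa')+n=n(\kappa')$.

* **(F4)** (Lusztig–Srinivasan 1977.) The unipotent characters of $G$ are, up to sign, the $\frac1{n!}\sum_w\chi_\lambda(w)R_{\mathbf T_w}(1)$, that is, up to sign, the $\Psi(s_\kappa)$ with $\lambda=\kappa'$.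

By (4) the sign is settled: $\rho^\kappa:=\Psi(\hat s_\kappa)$ is an irreducible unipotent character. The $r$-part $q^{n(\kappa')}$ of the degree is $q^{n(n-1)/2}$ only for $\kappa=(n)$ and $1$ only for $\kappa=(1^n)$, so $\rho^{(n)}=\mathrm{St}$ and $\rho^{(1^n)}=1$.

**Example ($n=2,3$).** For $n=2$ we have $|G|_{r'}=(q+1)(q^2-1)$, so $\Psi(p_{(1,1)})(1)=q-1$ and $\Psi(p_2)(1)=q+1$. Hence $\Psi(s_{(2)})(1)=q$, and $\Psi(s_{(1,1)})(1)=-1$. The sign in $\hat s_{(1,1)}=-s_{(1,1)}$ is really needed. For $n=3$ the characters $\rho^{(3)},\rho^{(2,1)},\rho^{(1^3)}$ have degrees $q^3$, $q(q-1)$, $1$.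

## 4. The character attached to the cyclic torus of order $q^p+1$

From here to the end of Section 8, $n=p$ is an odd prime, $p\mid q+1$ and $p^2\nmid q+1$. Since $-q\equiv1\bmod p$, the $p$-part of $q^i-(-1)^i=\pm((-q)^i-1)$ is $p\cdot i_p$, so $|G|_p=p^{p+1}$.

**Lemma 3.** Let $T=\mathbf T_{(n)}^F$, cyclic of order $q^p+1$, let $\theta\in\mathrm{Irr}(T)$ have order $p^2$, and put $\chi=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}R_{\mathbf T}^{\mathbf G}(\theta)$. Then $\chi\in\mathrm{Irr}(G)$, $|G|_p=p^2\chi(1)_p$, and $\chi$ agrees with $\Psi(p_n)$ on $p$-regular elements.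

*Proof.* We have $(q^p+1)_p=p\,(q+1)_p=p^2$, so $\theta$ exists. The group $N_{\mathbf G}(\mathbf T)^F/T$ is the centralizer of a $p$-cycle in $S_p$, cyclic of order $p$. It permutes the lines by powers of $\pi$ and so acts on $T$ by $t\mapsto t^{(-q)^j}$. Write $-q=1-pc$ with $p\nmid c$. Then $(-q)^j\equiv1-jpc\bmod p^2$, so $-q$ has order exactly $p$ modulo $p^2$. A character of order $p^2$ is therefore fixed only by the trivial element, and (F1) gives $\langle\chi,\chi\rangle=1$. The degree is $|G|_{r'}/|T|>0$, so $\chi\in\mathrm{Irr}(G)$ and $|G|_p/\chi(1)_p=|T|_p=p^2$. The last claim is (1). $\square$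

So $d_{\chi\varphi}=\langle\Psi(p_n),\Phi_\varphi\rangle$ for all $\varphi$. The question has become one about a single power sum.

**Example ($p=3$, $q=5$).** Here $|\mathrm{GU}_3(5)|=5^3\cdot6\cdot24\cdot126$ has $3$-part $3^4$, and $\chi(1)=6\cdot24=144$ has $3$-part $3^2$. The power sum is $p_3=s_{(3)}-s_{(2,1)}+s_{(1^3)}=\hat s_{(3)}+\hat s_{(2,1)}-\hat s_{(1^3)}$, so $\chi^0=(\mathrm{St}+\rho^{(2,1)}-1)^0$. The degrees check: $q^3+q^2-q-1=(q+1)(q^2-1)$.

## 5. Triangular projective characters, and why hooks are not enough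

Write $\trianglerighteq$ for the dominance order. To pick out decomposition numbers we need projective characters that see few unipotent characters.

**Definition.** For $\mu\vdash n$, property $(\mathrm T_\mu)$ says: there is a character $\Gamma_\mu$ of $G$, induced from an $r$-subgroup, with $\langle\Gamma_\mu,\rho^\mu\rangle=1$ and $\langle\Gamma_\mu,\rho^\kappa\rangle\ne0$ only if $\kappa\trianglerighteq\mu$.

For $\mu=(1^n)$ the regular character (induced from the trivial subgroup) works, since it contains $\rho^{(1^n)}=1$ once.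

* **(F5)** (Kawanaka, *Generalized Gelfand–Graev representations and Ennola duality*, Adv. Stud. Pure Math. 6 (1985); it underlies Geck's unitriangularity theorem for $\mathrm{GU}_n(q)$, Math. Z. 207 (1991).) $(\mathrm T_\mu)$ holds for every $\mu\vdash n$, with $\Gamma_\mu$ the generalized Gelfand–Graev character of a unipotent element of Jordan type $\mu$.

*Why the labels in (F5) are the right ones.* Let $\Gamma_u$ be the generalized Gelfand–Graev character of $u$. If $\langle\Gamma_u,\rho\rangle\ne0$, then $u$ lies in the closure of the wave front set of $\rho$, and this set is the unipotent support of the Alvis–Curtis dual of $\rho$ (Lusztig 1992; Achar–Aubert 2007; Taylor 2016). Alvis–Curtis duality multiplies $\Psi(p_\lambda)$ by $\pm\operatorname{sgn}(\lambda)$ with a global sign, so it sends $\rho^\kappa$ to $\pm\rho^{\kappa'}$. The unipotent support of a unipotent character is given by the Springer correspondence, which in type $A$ is, up to one global transposition, the identity on partitions.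 The trivial character $\rho^{(1^n)}$ has regular support $(n)$, so $\rho^\kappa$ has support $\kappa'$ (consistent with $\rho^\kappa(1)_r=q^{n(\kappa')}$). Hence $\rho^\kappa$ has wave front set $\kappa$. The closure order is dominance, so $\langle\Gamma_\mu,\rho^\kappa\rangle\ne0$ forces $\mu\trianglelefteq\kappa$.

For two-row $\mu$ and large $q$, Section 9 proves $(\mathrm T_\mu)$, labels included, from (F6) instead.

**The functionals $F_\mu$.** Let $\mu$ satisfy $(\mathrm T_\mu)$. Since $r\ne p$, the character $\Gamma_\mu$ is projective by Section 2. As $\langle\Gamma_\mu,\rho^\mu\rangle=1$, exactly one projective indecomposable summand contains $\rho^\mu$, and it contains it once. Call its character $\Phi^\mu$ and its label $\varphi^\mu\in\mathrm{IBr}(G)$. Being a summand of $\Gamma_\mu$, it satisfies $\langle\Phi^\mu,\rho^\kappa\rangle\ne0$ only if $\kappa\trianglerighteq\mu$. If $\Phi^\mu=\Phi^{\mu'}$ for two such partitions (here $\mu'$ is just a second partition), then $\mu'\trianglerighteq\mu$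 and $\mu\trianglerighteq\mu'$. So the $\varphi^\mu$ are pairwise distinct. Put
$$F_\mu(Z)=\langle\Psi(Z),\Phi^\mu\rangle,\qquad Z\in\Lambda_n\otimes\mathbb Q .$$
Then $F_\mu(s_\kappa)=0$ unless $\kappa\trianglerighteq\mu$, $F_\mu(\hat s_\mu)=1$, and by Lemma 3
$$d_{\chi\varphi^\mu}=F_\mu(p_n).\tag{5}$$

**The first thing to try.** Expand $p_n$ in Schur functions: $p_n=\sum_i(-1)^is_{(n-i,1^i)}$. Take $\mu=(n-k,k)$ with $1\le k\le\frac{n-1}2$. If $\kappa\trianglerighteq\mu$ then $\kappa$ has at most two rows, so only two hooks survive: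
$$d_{\chi\varphi^\mu}=F_\mu(s_{(n)})-F_\mu(s_{(n-1,1)})=F_\mu(\hat s_{(n)})+F_\mu(\hat s_{(n-1,1)})=d_{\mathrm{St},\varphi^\mu}+d_{\rho^{(n-1,1)},\varphi^\mu}.$$
The signs are good, so everything is reduced to two decomposition numbers of unipotent characters. Here the approach stops. For $k\ge2$ both $(n)$ and $(n-1,1)$ strictly dominate $\mu$, and about such entries the triangular shape says nothing beyond $\ge0$. For $k=1$ we get only $d\ge1$. The diagonal entry $F_\mu(\hat s_\mu)=1$ does not enter the formula at all when $k\ge2$.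

What is needed is a second way to write $p_n$, as a non-negative combination of elements $Z$ for which $F_\mu(Z)\ge0$ is known, with some $Z$ where $F_\mu(Z)$ is known exactly. Such $Z$ come from irreducible characters that are *not* unipotent but agree on $p$-regular elements with combinations of unipotent ones.

## 6. Products of Schur functions as restrictions of irreducible characters

**Lemma 4.** Let $\nu_1,\dots,\nu_t$ be partitions of $n_i\ge1$ with $\sum n_i=n=p$. Then $\Psi(\hat s_{\nu_1}\cdots\hat s_{\nu_t})$ agrees on $p$-regular elements with an irreducible character of $G$.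

*Proof.*

**Step 1: choose a linear character that separates the blocks.** Let $C_{q+1}$ be the group of $(q+1)$-th roots of unity. It has $(q+1)_p=p$ characters of $p$-power order, and $t\le n=p$. So there are *distinct* characters $\theta_1,\dots,\theta_t$ of $C_{q+1}$ of $p$-power order. Let $\mathbf L=\prod\mathrm{GL}(V_i)$ be block diagonal with $\dim V_i=n_i$, let $L=\mathbf L^F=\prod\mathrm{GU}_{n_i}(q)$, and put $\theta=\boxtimes(\theta_i\circ\det)$. It depends only on semisimple parts.

**Step 2: compute $\theta$ on a torus of $\mathbf L$.** Let $\mathbf T\subseteq\mathbf L$ be an $F$-stable maximal torus with permutation $\pi$ of its lines. Then $\mathbf T^F=\prod_C\mathbf T_C^F$ over the cycles $C$ of $\pi$. For $t\in\mathbf T_C^F$ we have $\omega_l(t)=\omega_{\pi(l)}(t)^{-q}$. With $|C|=k$ and $l\in C$ fixed, $\omega_l$ identifies $\mathbf T_C^F$ with the roots of unity $z$ with $z^{(-q)^k-1}=1$, a cyclic group of order $M=q^k-(-1)^k$. The map $N_C=\prod_{l\in C}\omega_l$ becomes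
$$z\mapsto z^{1+(-q)+\dots+(-q)^{k-1}}=z^{\pm M/(q+1)},$$
which is onto $C_{q+1}$. Each $C$ lies in one block $V_{i(C)}$, and the determinant on a block is the product of the $N_C$ over its cycles. Hence $\theta|_{\mathbf T_C^F}=\theta_{i(C)}\circ N_C$.

**Step 3: elements conjugating such pairs lie in $L$.** Let $\mathbf T,\mathbf T'\subseteq\mathbf L$ be $F$-stable maximal tori and let $g\in G$ with ${}^g\mathbf T=\mathbf T'$ and ${}^g(\theta|_T)=\theta|_{T'}$. As $g$ commutes with $F$, it maps each cycle $C$ of lines of $\mathbf T$ to a cycle $C'$ of lines of $\mathbf T'$, and $N_{C'}({}^gt)=N_C(t)$. Comparing $\theta$ at $t\in\mathbf T_C^F$ and at ${}^gt$ gives $\theta_{i(C)}\circ N_C=\theta_{i(C')}\circ N_C$. Since $N_C$ is onto $C_{q+1}$, $\theta_{i(C)}=\theta_{i(C')}$, so $i(C)=i(C')$ because the $\theta_i$ are distinct. Thus $gV_i=V_i$ for all $i$, that is, $g\in L$.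

**Step 4: build a virtual character of norm $1$.** By Step 3 and (F1), used in $G$ and in $L$, $\langle R_{\mathbf T}^{\mathbf G}(\theta|_T),R_{\mathbf T'}^{\mathbf G}(\theta|_{T'})\rangle=\langle R_{\mathbf T}^{\mathbf L}(\theta|_T),R_{\mathbf T'}^{\mathbf L}(\theta|_{T'})\rangle$. By (F3), $R_{\mathbf T}^{\mathbf L}(\theta|_T)=\theta\otimes R_{\mathbf T}^{\mathbf L}(1)$ and $R_{\mathbf L}^{\mathbf G}$ maps it to $R_{\mathbf T}^{\mathbf G}(\theta|_T)$. Tensoring with $\theta$ preserves inner products. So $\psi\mapsto R_{\mathbf L}^{\mathbf G}(\theta\otimes\psi)$ is an isometry on the span of the $R_{\mathbf T}^{\mathbf L}(1)$. This span contains the irreducible character $\psi=\boxtimes\rho^{\nu_i}$. Hence $X:=\varepsilon_{\mathbf G}\varepsilon_{\mathbf L}R_{\mathbf L}^{\mathbf G}(\theta\otimes\psi)$ is a virtual character of norm $1$, and $\pm X$ is irreducible.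

**Step 5: remove $\theta$ and fix the sign.** $X$ is a linear combination of the $R_{\mathbf T}^{\mathbf G}(\theta|_T)$, and $\theta|_T$ has $p$-power order. By (1) we may replace $\theta|_T$ by $1$ on $p$-regular elements, and (2) shows that $X$ agrees there with $\Psi(\prod\hat s_{\nu_i})$. In particular $X(1)>0$ by (4), so $X\in\mathrm{Irr}(G)$. $\square$

**Lemma 5.** Assume $(\mathrm T_\mu)$.

1. $F_\mu(s_\kappa)=0$ unless $\kappa\trianglerighteq\mu$.
2. $F_\mu(\hat s_{\nu_1}\cdots\hat s_{\nu_t})\ge0$ whenever all $|\nu_i|\ge1$ and $\sum|\nu_i|=n$.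
3. If moreover $\nu_1+\dots+\nu_t=\mu$ (row-wise sum), this value equals $1$.
4. $d_{\chi\varphi^\mu}=F_\mu(p_n)$.

*Proof.* Parts 1 and 4 are in Section 5. For part 2, let $X$ be the irreducible character of Lemma 4. As $\Phi^\mu$ vanishes off $p$-regular elements, $F_\mu(\prod\hat s_{\nu_i})=\langle X,\Phi^\mu\rangle\ge0$.

For part 3 we find the leading term of $\prod s_{\nu_i}$. If $s_\kappa$ occurs in this product, then so does the monomial $x^\kappa$, because $\prod s_{\nu_i}$ is a non-negative combination of Schur functions. So $\kappa$ is a sum of exponent vectors of monomials of the $s_{\nu_i}$. The partial sums of an exponent vector of $s_{\nu_i}$ are at most those of $\nu_i$, so $\kappa\trianglelefteq\nu_1+\dots+\nu_t=\mu$. Moreover $x^\mu$ arises only as $\prod x^{\nu_i}$, with coefficient $1$, and no $s_\kappa$ with $\kappa\triangleleft\mu$ contains $x^\mu$. So $\prod s_{\nu_i}=s_\mu+\sum_{\kappa\triangleleft\mu}c_\kappa s_\kappa$. By part 1 only $s_\mu$ contributes. Since $n(\cdot)$ is additive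 under row-wise sums, the sign of $\prod\hat s_{\nu_i}$ is that of $\hat s_\mu$, and the value is $F_\mu(\hat s_\mu)=1$. $\square$

**Example ($n=3$, $\mu=(2,1)$).** We have $\hat s_{(1)}^3=s_{(3)}+2s_{(2,1)}+s_{(1^3)}$, $F_\mu(s_{(2,1)})=-1$ and $F_\mu(s_{(1^3)})=0$. So part 2 reads $F_\mu(s_{(3)})-2\ge0$, that is, $d_{\mathrm{St},\varphi^\mu}\ge2$. This is information that the triangular shape alone does not contain.

## 7. Two rows: part (a)

Let $\mu=(n-k,k)$ with $1\le k\le\frac{n-1}2$, and put $\varphi_k=\varphi^\mu$. Property $(\mathrm T_\mu)$ holds by Proposition 6 below if $q$ is a sufficiently large prime, and by (F5) in general.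

**Step 1: pass to two variables.** Every $\kappa\trianglerighteq\mu$ has at most two rows, so $F_\mu$ kills every $s_\kappa$ with more than two rows. These $s_\kappa$ span the kernel of $\Lambda_n\otimes\mathbb Q\to\mathbb Q[x_1,x_2]^{S_2}$. Hence $F_\mu$ factors through two variables, and identities in two variables may be used inside $F_\mu$.

**Step 2: write $p_n$ in the elementary functions.** In two variables
$$\sum_{j\ge1}\frac{p_jt^j}j=-\log\big((1-x_1t)(1-x_2t)\big)=-\log\big(1-(e_1t-e_2t^2)\big)=\sum_{i\ge1}\frac{(e_1t-e_2t^2)^i}i .$$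
For the coefficient of $t^n$ take $i=n-j$ and choose $j$ of the $i$ factors to contribute $-e_2t^2$. Since $\hat s_{(1,1)}=-e_2$ and $\hat s_{(1)}=e_1$,
$$p_n=\sum_{0\le j\le n/2}\frac n{n-j}\binom{n-j}j\,\hat s_{(1,1)}^{\,j}\,\hat s_{(1)}^{\,n-2j}.\tag{6}$$
All coefficients are positive: the sign in $\hat s_{(1,1)}=-e_2$, which came from $u_0=-1/q$ being negative, is exactly the sign in front of $e_2$.

**Step 3: apply $F_\mu$.** By Lemma 5(2) every term of (6) contributes at least $0$. The term $j=k$ has $k(1,1)+(n-2k)(1)=(n-k,k)=\mu$, so by Lemma 5(3) it contributes exactly $\frac n{n-k}\binom{n-k}k$. With Lemma 5(4) and $n=p$,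
$$d_{\chi\varphi_k}\ge\frac p{p-k}\binom{p-k}k .$$

**Step 4: read off the consequences.** For $k=2$ (so $p\ge5$) the bound is $p(p-3)/2$, which is at least $2p$ when $p\ge7$. Setting $e_1=1$, $e_2=-1$ in (6) makes $x_1,x_2$ the roots of $x^2-x-1$, which proves the closed form of $L_p$. The $\frac{p-1}2$ bounds for $1\le k\le\frac{p-1}2$ sum to $L_p-1$, so the largest $d_{\chi\varphi_k}$ is at least the average $2(L_p-1)/(p-1)$. The $\varphi_k$ are distinct by Section 5. This proves (a). $\square$

**Examples.** For $p=3$ the bound is $d_{\chi\varphi_1}\ge3=p$, and for $p=5$ it is $5,5$ for $k=1,2$: no contradiction to (2) yet. For $p=7$ and any sufficiently large prime $q\equiv6\bmod49$, $d_{\chi\varphi_2}\ge14>7$ in $\mathrm{GU}_7(q)$, using only (F1)–(F4) and (F6). With (F5), $q=13$ also works. Here $|\mathrm{GU}_7(13)|_7=7^8$, $\chi(1)=\prod_{i=1}^6(13^i-(-1)^i)$ has $7$-part $7^6$, and $d_{\chi\varphi_2}\ge14$.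

## 8. Four rows: part (b)

Two-row partitions give only $\frac{p-1}2$ Brauer characters. To have more than $p^2-1$ we need a number of partitions that is cubic in $p$, so we use up to four rows.

**Where the method of Section 7 breaks.** With three rows, $p_3=e_1^3-3e_1e_2+3e_3$, and $\hat s_{(1^3)}=-e_3$. So $p_3=\hat s_{(1)}^3+3\hat s_{(1)}\hat s_{(1,1)}-3\hat s_{(1^3)}$ has a negative coefficient. The cure is to group: $\hat s_{(1)}\hat s_{(1,1)}-\hat s_{(1^3)}=-(e_1e_2-e_3)=\hat s_{(2,1)}$, so $p_3=\hat s_{(1)}^3+3\hat s_{(2,1)}$. We now do this grouping systematically.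

Let $\mu\vdash n$ have at most $4$ rows, with $\mu_2>\mu_3>\mu_4\ge0$ and $m:=\mu_2+\mu_3+\mu_4\le n/3$. Then $\mu_1=n-m\ge2n/3$. Property $(\mathrm T_\mu)$ holds by (F5). We claim
$$F_\mu(p_n)\ge n=p.\tag{7}$$

All $\kappa\trianglerighteq\mu$ have at most $4$ rows. So, as in Section 7, $F:=F_\mu$ factors through symmetric polynomials in $x_1,\dots,x_4$, that is, through $\mathbb Q[e_1,\dots,e_4]$. We work there, and put
$$a=\hat s_{(1)}=e_1,\quad b=\hat s_{(1,1)}=-e_2,\quad c=\hat s_{(1^3)}=-e_3,\quad d=\hat s_{(1^4)}=e_4,$$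
$$s=\hat s_{(2,1)}=-(e_1e_2-e_3)=ab-c,\qquad u=\hat s_{(3,2,1)}=e_3(e_1e_2-e_3)-e_1^2e_4=cs-a^2d.$$
For $u$: $n((3,2,1))=4$, and the dual Jacobi–Trudi determinant with rows $(e_3,e_4,e_5)$, $(e_1,e_2,e_3)$, $(0,1,e_1)$ and $e_5=0$ gives the formula. By Lemma 5(2), $F\ge0$ on every monomial of degree $n$ in $a,b,c,d,s,u$.

**Step 1: expand $p_n$.** The aim is a formula organized by a parameter $K$. We have $\prod(1-x_it)=1-at-bt^2+ct^3+dt^4=E_0-E_1$ with $E_0=1-bt^2+dt^4$ even and $E_1=at-ct^3$ odd in $t$. The odd part of $\sum p_jt^j/j=-\log(E_0-E_1)$ is $\frac12\log\frac{E_0+E_1}{E_0-E_1}=\operatorname{artanh}(E_1/E_0)$. Write $E_1/E_0=\sum_{k\ge0}\tau_kt^{2k+1}$. As $n$ is odd and $\operatorname{artanh}(x)=\sum_{l\text{ odd}}x^l/l$, taking $l$ factors $\tau_{k_i}t^{2k_i+1}$ with $\sum(2k_i+1)=n$, so $l=n-2K$ with $K=\sum k_i$, gives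
$$\frac{p_n}n=\sum_{K=0}^{(n-1)/2}\frac1{n-2K}\sum_{k_1+\dots+k_{n-2K}=K}\tau_{k_1}\cdots\tau_{k_{n-2K}}.\tag{8}$$
Comparing coefficients in $E_0\cdot(E_1/E_0)=E_1$: $\tau_0=a$, $\tau_1=ab-c=s$, and $\tau_k=b\tau_{k-1}-d\tau_{k-2}$ for $k\ge2$.

**Step 2: terms with $K>m$ are killed by $F$.** By induction every monomial of $\tau_k$ in $e_1,\dots,e_4$ has at most $k+1$ factors. This is clear for $\tau_0$ and $\tau_1$. For $k\ge2$, $b\tau_{k-1}$ has at most $1+k$ factors and $d\tau_{k-2}$ at most $1+(k-1)$. Each $e_i$ has degree $\le1$ in $x_1$. So $\prod\tau_{k_i}$ has $x_1$-degree at most $\sum(k_i+1)=K+(n-2K)=n-K<n-m=\mu_1$. If $\kappa$ is the lexicographically largest partition whose $s_\kappa$ occurs in this symmetric polynomial, then the monomial $x^\kappa$ occurs too, as no lexicographically smaller Schur function contains it. Hence $\kappa_1<\mu_1$, and the same holds for all $s_\kappa$ that occur. For these $\kappa\not\trianglerighteq\mu$, and $F$ kills them by Lemma 5(1).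

**Step 3: terms with $K\le m$ are non-negative.** The recursion for $\tau_k$ contains $-d$, so positivity is hidden. For instance $\tau_2=bs-ad$. But $a\tau_2=abs-a^2d=(s+c)s-a^2d=s^2+u$: after multiplying by $a$, positivity appears. In general put $z=t^2$. Since $s+c=ab$ and $sc-u=a^2d$,
$$\Big(1-\frac saz\Big)\Big(1-\frac caz\Big)-\frac u{a^2}z^2=1-\frac{s+c}az+\frac{sc-u}{a^2}z^2=1-bz+dz^2=E_0 .$$
As $E_1=at\,(1-\frac caz)$, dividing numerator and denominator by $1-\frac caz$ gives
$$\frac{E_1}{E_0}=\frac{at}{1-\frac saz-\frac u{a^2}\sum_{i\ge0}\left(\frac ca\right)^iz^{i+2}} .$$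
Replacing $z$ by $az$ in the denominator clears all powers of $a$, so
$$\tau_k=a^{1-k}Q_k,\qquad Q_k=[z^k]\,\frac1{1-sz-\sum_{i\ge0}u\,c^iz^{i+2}} .\tag{9}$$
Here $Q_k$ is a polynomial in $s,u,c$ with non-negative integer coefficients, and $Q_0=1$. Hence $\prod\tau_{k_i}=a^{(n-2K)-K}\prod Q_{k_i}=a^{n-3K}\prod Q_{k_i}$. For $K\le m\le n/3$ the exponent $n-3K$ is $\ge0$; this is why $m\le n/3$ was imposed. So $\prod\tau_{k_i}$ is a non-negative combination of monomials of degree $n$ in $a,s,u,c$, and $F\ge0$ on it.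

**Step 4: find a term where $F$ is exactly computable.** By Steps 2 and 3 we may discard terms of (8). For one $K$ with $1\le K\le m$ keep only the $n-2K$ tuples with a single nonzero entry $K$. They contribute $\frac1{n-2K}(n-2K)\,\tau_0^{\,n-2K-1}\tau_K=a^{n-2K-1}a^{1-K}Q_K=a^{n-3K}Q_K$. Therefore
$$F(p_n)\ge n\,F(a^{n-3K}Q_K).\tag{10}$$
Let
$$\gamma=\mu_4,\qquad\beta=\mu_3-\mu_4-1\ge0,\qquad\alpha=\mu_2-\mu_3-1\ge0,\qquad K=\alpha+\beta+2\gamma+2 .$$
Then $\mu_3=\gamma+\beta+1$ and $\mu_2=\gamma+\beta+\alpha+2$, so $m=3\gamma+2\beta+\alpha+3\ge K$. The monomial $s^{\alpha+\gamma}uc^{\beta+\gamma}$ occurs in $Q_K$: take $\alpha+\gamma$ factors $sz$ and one factor $uc^{\beta+\gamma}z^{\beta+\gamma+2}$, with total $z$-degree $K$. Its coefficient is a positive integer. Finally $cs=u+a^2d$, so $(cs)^\gamma=(u+a^2d)^\gamma$ is $(a^2d)^\gamma$ plus a non-negative combination of monomials in $u,a,d$. Using $F\ge0$ on monomials twice,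
$$F(a^{n-3K}Q_K)\ge F\big(a^{n-3K}s^{\alpha+\gamma}\,u\,c^{\beta+\gamma}\big)\ge F\big(a^{n-3K+2\gamma}\,d^\gamma s^\alpha\,u\,c^\beta\big).$$
The last argument is a product of functions $\hat s_\nu$ whose partitions have the row-wise sum
$$(n-3K+2\gamma)(1)+\gamma(1^4)+\alpha(2,1)+(3,2,1)+\beta(1^3).$$
Row $4$ of this sum is $\gamma=\mu_4$, row $3$ is $\gamma+1+\beta=\mu_3$, row $2$ is $\gamma+\alpha+2+\beta=\mu_2$, and its size is $n$. So the sum is $\mu$, and Lemma 5(3) gives the value $1$. With (10), $F_\mu(p_n)\ge n$, which is (7). In the smallest case $\mu=(n-3,2,1)$ we have $\alpha=\beta=\gamma=0$, $K=2$, $Q_2=s^2+u$, and the monomial is $a^{n-6}u$.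

**Step 5: count the partitions.** By Lemma 5(4) each such $\varphi^\mu$ lies in $\mathrm{IBr}(\chi^0)$ with $d_{\chi\varphi^\mu}\ge p$, and the $\varphi^\mu$ are distinct. Put $m_0=\lfloor p/3\rfloor$. The condition $\mu_1\ge\mu_2$ is automatic, since $\mu_1\ge2p/3>p/3\ge\mu_2$. Subtracting $(2,1,0)$ from $(\mu_2,\mu_3,\mu_4)$ gives a bijection onto the partitions with at most $3$ parts and sum $\le m_0-3$. There are $\binom{m_0}3$ ordered triples of non-negative integers with sum $\le m_0-3$, and each partition comes from at most $6$ of them. So there are at least $\frac16\binom{m_0}3$ such $\mu$, which is the first claim of (b).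

For the second claim let $y=m_0-1$, so $\frac16\binom{m_0}3=\frac{y(y^2-1)}{36}$. Since $m_0\ge\frac{p-2}3$, we have $y\ge\frac{p-5}3$. The function $y(y^2-1)$ increases for $y\ge1$, so for $p\ge 1000$ the number is at least
$$\frac{(p-5)^3}{972}-\frac{p-5}{108}.$$
The quotient $(p-5)^3/p^2$ increases for $p\ge5$ and at $p=1000$ equals $995^3/10^6>985$. As $985/972>1.013$, for $p\ge1000$ the count is at least $1.013\,p^2-\frac p{108}>p^2-1$. This proves (b). $\square$

## 9. Two-row projective characters from a count of Hermitian matrices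

It remains to prove $(\mathrm T_{(n-k,k)})$ for large $q$ without (F5). The plan is to construct $\Gamma$ as an induced linear character, turn $\langle\Gamma,\Psi(p_\lambda)\rangle$ into a count of matrices with given characteristic polynomial by Fourier analysis, and evaluate the count by an Euler product.

**The Cayley map.** Let $S=\{Z: Z\text{ skew-Hermitian}\}=\mathrm{Lie}(\mathbf G)^F$. Recall that $q$ is odd. For nilpotent $Z\in S$ put $\mathrm{cay}(Z)=(1+Z)(1-Z)^{-1}$. It is unitary and unipotent, and $\mathrm{cay}$ is a $G$-equivariant bijection from nilpotent elements of $S$ to unipotent elements of $G$, with inverse $u\mapsto(u-1)(u+1)^{-1}$. As $\mathrm{cay}(Z)-1=2Z(1-Z)^{-1}$, it preserves Jordan types. Unipotent classes of $G$ are determined by Jordan type, so in the next formula $\mathrm{cay}$ may replace $\exp$. Let $\psi$ be a nontrivial additive character of $\mathbb F_q$ and $N=n(n-1)/2$.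

* **(F6)** (Springer's hypothesis; Kazhdan, Israel J. Math. 28 (1977), for $r,q$ large relative to $n$.) If $\mathbf T$ is an $F$-stable maximal torus, $Y\in\mathrm{Lie}(\mathbf T)^F$ has distinct eigenvalues and $O$ is its $G$-orbit, then for nilpotent $Z\in S$
$$R_{\mathbf T}^{\mathbf G}(1)(\mathrm{cay}(Z))=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}\,q^{-N}\sum_{Y'\in O}\psi(\operatorname{tr}(Y'Z)).$$

At $Z=0$ the right side is $\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}q^{-N}|G|/|T|$, in agreement with (F1).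

**Proposition 6.** Let $n$ be odd, $1\le k\le\frac{n-1}2$, and let $r,q$ be large enough for (F6) and for squarefree polynomials over $\mathbb F_q$ of every factorization type $\lambda\vdash n$ to exist. Then there is a character $\Gamma$ of $G=\mathrm{GU}_n(q)$, induced from an $r$-subgroup, with $\langle\Gamma,\rho^\kappa\rangle=q^i$ if $\kappa=(n-k+i,k-i)$, $0\le i\le k$, and $\langle\Gamma,\rho^\kappa\rangle=0$ for all other $\kappa$. In particular $(\mathrm T_{(n-k,k)})$ holds.

*Proof.* Put $a=n-k$ and $b=k$, so $a>b\ge1$, $a+b=n$, and $a-b$ is odd. (The letters $a,b$ of Section 8 are no longer in use.) Let $K=\mathbb F_{q^2}$, and let the bar be the $q$-power map, applied to coefficients of polynomials and series.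

**Step 1: a grading adapted to $(a,b)$.** This step sets up linear algebra and counts dimensions. Nondegenerate Hermitian forms on $K^n$ are equivalent, so we may use the following model. Let $V=V'\perp V''$, where $V'$ has basis $v'_i$ ($i=a-1,a-3,\dots,1-a$) and $V''$ has basis $v''_i$ ($i=b-1,b-3,\dots,1-b$). The form $\langle\,,\rangle$, linear in the first variable, pairs $v'_i$ with $v'_{-i}$ and $v''_i$ with $v''_{-i}$ to $1$; all other pairs of basis vectors are orthogonal. Let $V(i)$ be the span of the basis vectors of weight $i$, let $A=\mathrm{End}_K(V)$, and let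
$$A(i)=\{X:XV(j)\subseteq V(i+j)\ \text{for all }j\}.$$
Write $V(\ge i)$, $A(\ge i)$ and so on for sums. Since $a-b$ is odd, the weights of $V'$ and $V''$ have different parities.

Let $H$ and $S$ be the $\mathbb F_q$-spaces of self-adjoint and skew-adjoint elements of $A$. Fix $\zeta\in K^\times$ with $\bar\zeta=-\zeta$; then $H=\zeta S$ and $A=S\oplus\zeta S$. The form pairs $V(j)$ with $V(-j)$, so adjunction preserves each $A(i)$. Hence $S=\bigoplus S(i)$, $H=\bigoplus H(i)$ and $A(i)=S(i)\oplus\zeta S(i)$. For $X,Y\in S$ we have $\overline{\operatorname{tr}(XY)}=\operatorname{tr}(Y^*X^*)=\operatorname{tr}(XY)$, so the trace is in $\mathbb F_q$. The pairing $\operatorname{tr}:S(i)\times S(-i)\to\mathbb F_q$ is perfect because $A(i)\times A(-i)\to K$ is. Put $m_i=\dim_{\mathbb F_q}S(i)=\dim_KA(i)=m_{-i}$ and $m_{\ge2}=\sum_{i\ge2}m_i$.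

Let $f$ be the map $v'_i\mapsto v'_{i-2}$, $v''_i\mapsto v''_{i-2}$, with $0$ for missing indices. It is self-adjoint, as $\langle fv'_i,v'_j\rangle=1$ exactly if $i+j=2$, which is symmetric. So $f\in H(-2)$, and $f':=\zeta^{-1}f\in S(-2)$. Consider maps commuting with $f$ from a string of length $d$ to one of length $d'$. Such a map is determined by the image of the top vector, of weight $d-1$, and this image may be any vector killed by $f^d$. So these maps form a space of dimension $\min(d,d')$. If $d\ge d'$ the image has weight at most $d'-1$. If $d<d'$ the image lies in the span of the bottom $d$ vectors, of weights at most $2d-1-d'$. In both cases these maps are spanned by maps of degree $\le-|d-d'|\le0$. Hence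
$$\operatorname{ad}f:A(i)\to A(i-2)\ \text{ is injective for }i\ge1\text{ and surjective for }i\le1,\tag{11}$$
the second part by trace duality, since $\operatorname{ad}f$ on $A(i)$ is, up to sign, dual to $\operatorname{ad}f:A(2-i)\to A(-i)$. So all of $C_A(f)$ sits in degrees $\le 0$ and has dimension $\sum_{i\le1}(m_i-m_{i-2})=m_0+m_1$. Adding up $\min(d,d')$ over pairs of strings, $m_0+m_1=a+b+2b=a+3b$. With $n^2=m_0+2m_1+2m_{\ge2}$,
$$m_{\ge2}+\tfrac12m_1=\tfrac12(n^2-a-3b).\tag{12}$$

*Running example: $n=3$, $k=1$.* Here $a=2$, $b=1$, $m_0=3$, $m_1=2$, $m_2=1$; indeed $m_0+m_1=5=a+3b$.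

**Step 2: the character $\Gamma$.** This step constructs the subgroup and its linear character. The alternating form $(Z,Z')\mapsto\operatorname{tr}(f'[Z,Z'])=\operatorname{tr}([f',Z]Z')$ on $S(1)$ is nondegenerate: by (11) and $m_1=m_{-1}$, $\operatorname{ad}f':S(1)\to S(-1)$ is bijective, and the trace pairing is perfect. So $m_1$ is even. Let $\mathfrak l\subseteq S(1)$ be a maximal isotropic subspace, of dimension $m_1/2$. Put $\mathfrak u=\mathfrak l\oplus S(\ge2)$ and $U=\mathrm{cay}(\mathfrak u)$.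

For $X,Y\in S(\ge1)$ the element $\mathrm{cay}(X)\,\mathrm{cay}(Y)$ is unitary and lies in $1+A(\ge1)$, so it equals $\mathrm{cay}(Z)$ with $Z\in S(\ge1)$. From $\mathrm{cay}(X)=1+2X+2X^2+\cdots$, modulo $A(\ge3)$,
$$1+2Z+2Z^2\equiv1+2X+2Y+2X^2+2Y^2+4XY .$$
Writing $Z=X+Y+W$ with $W\in A(\ge2)$ gives $W\equiv X^2+Y^2+2XY-(X+Y)^2=[X,Y]$. Hence
$$\mathrm{cay}(X)\,\mathrm{cay}(Y)=\mathrm{cay}(Z),\qquad Z\equiv X+Y+[X,Y]\pmod{A(\ge3)}.$$
If $X,Y\in\mathfrak u$, the degree-$1$ part of $Z$ is in $\mathfrak l$, so $Z\in\mathfrak u$. So $U$ is closed under products, hence a group, of order $|\mathfrak u|$, a power of $r$. Put $\xi(\mathrm{cay}(Z))=\psi(\operatorname{tr}(f'Z))$. Only the degree-$2$ part of $Z$ matters, since $\operatorname{tr}(f'S(i))=0$ for $i\ne2$. As $\operatorname{tr}(f'[\mathfrak l,\mathfrak l])=0$, $\xi$ is a linear character of $U$. Let $\Gamma=\mathrm{Ind}_U^G\xi$.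

**Step 3: reduction to a count.** The aim is to express $\langle\Gamma,\Psi(p_\lambda)\rangle$ by the number of certain matrices. Let $P\in\mathbb F_q[t]$ be monic and squarefree with irreducible factors of degrees $\lambda_1,\lambda_2,\dots$, and let $O_P=\{Y\in S:\det(t-\zeta Y)=P\}$. The matrices over $\overline{\mathbb F}_q$ with eigenvalues $\zeta^{-1}y$, $P(y)=0$ (all distinct), form a single $\mathbf G$-orbit. On $\mathrm{Lie}(\mathbf G)$ the map $F$ sends a matrix with eigenvalues $x$ to one with eigenvalues $-x^q$. Since $-(\zeta^{-1}y)^q=\zeta^{-1}y^q$, the orbit is $F$-stable. Stabilizers are maximal tori, hence connected. So by Lang's theorem $O_P$ is nonempty and a single $G$-orbit. For $Y\in O_P$ let $\mathbf T=C_{\mathbf G}(Y)$ and let $\zeta^{-1}y_l$ be the eigenvalue on the weight line $l$. On $\mathrm{Lie}(\mathbf T)$ we have $\omega_l(F(X))=-\omega_{\pi(l)}(X)^q$, so $F(Y)=Y$ gives $y_l=y_{\pi(l)}^q$. Thus the cycles of $\pi$ correspond to the irreducible factors of $P$, and $\mathbf T$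 has type $\lambda$.

By Frobenius reciprocity and (F6),
$$\langle\Gamma,\Psi(p_\lambda)\rangle=\frac{q^{-N}}{|\mathfrak u|}\sum_{Z\in\mathfrak u}\sum_{Y\in O_P}\psi(\operatorname{tr}((Y-f')Z))=q^{-N}\,\#\big(O_P\cap(f'+\mathfrak u^\perp)\big),$$
where the sum over $Z$ is $|\mathfrak u|$ if $Y-f'\in\mathfrak u^\perp$ and $0$ otherwise. (The result is real, so the order of the arguments in $\langle\,,\rangle$ is immaterial.) Here $\mathfrak u^\perp=S(\ge0)\oplus\mathfrak m$, where $\mathfrak m\subseteq S(-1)$ is the annihilator of $\mathfrak l$, so $|\mathfrak m|=q^{m_1/2}$.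

We remove $\mathfrak m$. For $y\in\mathfrak m$ choose $Z_1\in S(1)$ with $2[Z_1,f']=y$, which is possible by (11). Since $\mathrm{cay}(Z_1)\in1+2Z_1+A(\ge2)$, conjugation by it maps $f'+S(\ge0)$ bijectively onto $f'+y+S(\ge0)$, and it preserves $O_P$. So each $y$ contributes equally. Multiplying by $\zeta$,
$$\langle\Gamma,\Psi(p_\lambda)\rangle=q^{-N+m_1/2}N_P,\qquad N_P=\#\{Y\in f+H(\ge0):\det(t-Y)=P\}.\tag{13}$$

**Step 4: passage to $2\times2$ polynomial matrices.** The aim is to replace these $n\times n$ matrices by $2\times2$ Hermitian matrices over $K[t]$. Let $\mathcal D$ be the set of matrices $D=\begin{pmatrix}\mathsf A&\mathsf B\\ \bar{\mathsf B}&\mathsf C\end{pmatrix}$ with $\mathsf A,\mathsf C\in\mathbb F_q[t]$ monic of degrees $a,b$ and $\mathsf B\in K[t]$, $\deg\mathsf B\le\frac{n-3}2$. Then $|\mathcal D|=q^{a+b}\cdot q^{2(n-1)/2}=q^{2n-1}$. Put $e'=v'_{a-1}$ and $e''=v''_{b-1}$.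

*Cyclic bases.* Let $Y\in f+H(\ge0)$, with any characteristic polynomial. Then for $j\ge0$, with $v'_i=0$ and $v''_i=0$ for missing indices,
$$Y^je'\in v'_{a-1-2j}+V(\ge a+1-2j),\qquad Y^je''\in v''_{b-1-2j}+V(\ge b+1-2j).\tag{14}$$
This follows by induction on $j$: $f$ lowers weights by $2$ and maps the leading vector to the next one, while $Y-f$ does not lower weights. By triangularity, the $Y^je'$ ($j<a$) and $Y^je''$ ($j<b$) form a basis of $V$.

*The moment matrix.* For $x,y\in V$ put $g(x,y)=\sum_{j\ge0}\langle Y^jx,y\rangle t^{-j-1}$, and let $\mathsf G=\begin{pmatrix}g_{11}&g_{12}\\g_{21}&g_{22}\end{pmatrix}$ be the matrix of values on $(e',e'')$. It is Hermitian as $Y=Y^*$. We read off orders from (14). The vector $e'$ pairs only with weight $1-a$, so $\langle Y^je',e'\rangle=0$ for $j<a-1$, and it is $1$ for $j=a-1$. Hence $g_{11}=t^{-a}+O(t^{-a-1})$, and likewise $g_{22}=t^{-b}+O(t^{-b-1})$. For $g_{12}$, the leading vector in $V'$ is orthogonal to $e''$. So $\langle Y^je',e''\rangle\ne0$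 requires $a+1-2j\le1-b$, that is, $j\ge\frac{n+1}2$ as $n$ is odd. Hence $g_{12}=O(t^{-(n+3)/2})$ and $\det\mathsf G=t^{-n}(1+O(t^{-1}))$.

*Claim: $D_Y:=\mathsf G^{-1}$ lies in $\mathcal D$ and $\det D_Y=\det(t-Y)$.* Let $t$ act on $V$ as $Y$, and let $\varpi:K[t]^2\to V$ (row vectors) send the standard basis to $e',e''$; it is onto. From the definition, $g(Yx,y)=t\,g(x,y)-\langle x,y\rangle=g(x,Yy)$. Iterating, $\alpha\mathsf G\bar\beta^{\mathrm{tr}}\equiv g(\varpi(\alpha),\varpi(\beta))\bmod K[t]$. So if $\varpi(\alpha)=0$, then $\alpha\mathsf G\in K[t]^2$. Let the rows of $M$ be a basis of the free module $\ker\varpi$. Since $K[t]^2/\ker\varpi\cong V$, $\det M$ is a nonzero scalar times $\det(t-Y)$. Then $M'=M\mathsf G$ is polynomial, and $\det M'=\det M\det\mathsf G$ is a polynomial with leading degree $n-n=0$, hence a nonzero constant. So $M'$ is invertible over $K[t]$ and $D_Y=M'^{-1}M$ is polynomial. Its determinant is a scalar multiple of $\det(t-Y)$ and equals $1/\det\mathsf G=t^n(1+O(t^{-1}))$,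 so it equals $\det(t-Y)=:P_Y$. Now $P_Y\in\mathbb F_q[t]$ because $Y=Y^*$, and
$$D_Y=P_Y\begin{pmatrix}g_{22}&-g_{12}\\-g_{21}&g_{11}\end{pmatrix}.$$
The diagonal entries are monic of degrees $n-b=a$ and $n-a=b$ with coefficients in $\mathbb F_q$, and the off-diagonal entries have degree at most $n-\frac{n+3}2=\frac{n-3}2$. This proves the claim.

*Fibers of $Y\mapsto D_Y$.* Let $\mathrm{Stab}$ be the group of unitary $g\in1+A(\ge2)$ fixing $e'$ and $e''$. For $g\in\mathrm{Stab}$ we have $gfg^{-1}\in f+A(\ge0)$, so $gYg^{-1}\in f+H(\ge0)$, and $D_{gYg^{-1}}=D_Y$ because $g$ is an isometry fixing $e',e''$. The action is free, because $e',e''$ generate $V$ under $Y$. Conversely let $D_{Y_1}=D_{Y_2}$. Then the matrices $\mathsf G$ agree, so by self-adjointness $\langle Y_1^ix,Y_1^jy\rangle=\langle Y_2^ix,Y_2^jy\rangle$ for all $i,j\ge0$ and $x,y\in\{e',e''\}$. So $Y_1^jx\mapsto Y_2^jx$ on the bases from (14) defines an isometry $g$. For arbitrary $j$ and every basis vector $Y_2^iy$,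
$$\langle gY_1^jx,Y_2^iy\rangle=\langle gY_1^jx,gY_1^iy\rangle=\langle Y_1^jx,Y_1^iy\rangle=\langle Y_2^jx,Y_2^iy\rangle,$$
so $gY_1^jx=Y_2^jx$ for all $j\ge0$, and therefore $gY_1=Y_2g$. Clearly $g$ fixes $e',e''$. By (14), for both bases the basis vectors with leading weight $\ge i$ span $V(\ge i)$, so $g$ preserves each $V(\ge i)$. If $v$ is a basis vector $v'_i$ or $v''_i$, with $v+w_1$ and $v+w_2$ the corresponding elements of the two bases, $w_1,w_2\in V(\ge i+2)$, then $gv=v+w_2-gw_1\in v+V(\ge i+2)$. So $g\in1+A(\ge2)$, that is, $g\in\mathrm{Stab}$. Thus every nonempty fiber has exactly $|\mathrm{Stab}|$ elements.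

*Order of $\mathrm{Stab}$.* Its elements are the $\mathrm{cay}(Z)$ with $Z\in S(\ge2)$ and $Ze'=Ze''=0$, because $\mathrm{cay}(Z)x=x$ if and only if $Zx=0$. Here $Ze'\in V(\ge a+1)=0$ automatically, and $Ze''\in V(\ge b+1)$. By parity this last space is spanned by the $v'_i$ with $b+2\le i\le a-1$, and has $K$-dimension $\frac{a-b-1}2$. The map $Z\mapsto Ze''$ from $S(\ge2)$ is onto it: for $w$ in this space,
$$Z=w\langle\cdot,v''_{1-b}\rangle-v''_{1-b}\langle\cdot,w\rangle$$
is skew-adjoint. The first part maps $v''_{b-1}$ to weights $\ge b+2$. The second maps vectors $v'_{-i}$ with $i\ge b+2$ to weight $1-b$. So both have degrees $\ge3$, and $Ze''=w$. Hence $|\mathrm{Stab}|=q^{m_{\ge2}-(a-b-1)}$.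

*Surjectivity.* The image of $Y\mapsto D_Y$ has $q^{m_0+m_1+m_{\ge2}}/|\mathrm{Stab}|=q^{a+3b+(a-b-1)}=q^{2n-1}=|\mathcal D|$ elements. So the map is onto $\mathcal D$, and
$$N_P=q^{m_{\ge2}-(a-b-1)}\cdot\#\{D\in\mathcal D:\det D=P\}.\tag{15}$$

**Step 5: reducing $\mathsf B$ modulo $\mathsf C$.** This turns the count into a count of solutions of a norm equation. Note $b-1\le\frac{n-3}2$. Write uniquely $\mathsf B=x\mathsf C+\mathsf B_0$ with $\deg\mathsf B_0<b$; then $\deg x\le\frac{n-3}2-b=\frac{a-b-3}2$, so there are $q^{a-b-1}$ possible $x\in K[t]$. With $E=\begin{pmatrix}1&x\\0&1\end{pmatrix}$ we have $D=ED_0\bar E^{\mathrm{tr}}$, where $D_0$ has entries $\mathsf A_0,\mathsf B_0,\bar{\mathsf B}_0,\mathsf C$ and $\mathsf A=\mathsf A_0+x\bar{\mathsf B}_0+\bar x\mathsf B_0+x\bar x\mathsf C$. The last three terms have degree $<a$, namely at most $\frac{a+b-5}2$ for the first two and $a-3$ for the third, so $\mathsf A$ is monic of degree $a$ exactly if $\mathsf A_0$ is. Determinants agree. So $\#\{D\in\mathcal D:\det D=P\}=q^{a-b-1}c_b(P)$,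 where $c_b(P)$ counts those with $\deg\mathsf B<b$.

Given monic $\mathsf C$ of degree $b$ and $\mathsf B$ with $\deg\mathsf B<b$, the equation $\mathsf A\mathsf C-\mathsf B\bar{\mathsf B}=P$ is solvable exactly if $\mathsf B\bar{\mathsf B}\equiv-P\bmod\mathsf C$. Then $\mathsf A=(P+\mathsf B\bar{\mathsf B})/\mathsf C$ is unique and monic of degree $a$, as $2b-2<n$. So
$$c_b(P)=\sum_{\mathsf C\text{ monic},\ \deg\mathsf C=b}r(\mathsf C),\qquad r(\mathsf C)=\#\{\mathsf B\in K[t]/(\mathsf C):\mathsf B\bar{\mathsf B}\equiv-P\}.\tag{16}$$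
From now on we use (16) as a definition of $c_b(P)$ for all $b\ge0$, in order to form a generating function.

*Running example.* For $n=3$, $b=1$, let $\mathsf C=t-c$. Then $r(\mathsf C)$ is the number of $B\in K$ with norm $-P(c)$, which is $1$ if $P(c)=0$ and $q+1$ otherwise. If $P$ has $R$ roots in $\mathbb F_q$, then $c_1(P)=R+(q+1)(q-R)=q^2+q-qR$.

**Step 6: Euler product.** This evaluates $c_b(P)$. By the Chinese remainder theorem $r$ is multiplicative. Let $\pi$ now be monic irreducible over $\mathbb F_q$ of degree $m$, $Q=q^m$, $\eta=(-1)^m$, $v=u^m$, where $u$ is the variable of the generating function. Put $R_j=\mathbb F_q[t]/(\pi^j)$ and $R'_j=K[t]/(\pi^j)$.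

If $m$ is odd, $\pi$ stays irreducible over $K$, and $R'_j$ is local with residue field $\mathbb F_{Q^2}$, on which the bar acts as the nontrivial automorphism over $\mathbb F_Q$. The norm $\mathsf B\mapsto\mathsf B\bar{\mathsf B}$ is onto on units: it is onto $\mathbb F_{Q^2}^\times\to\mathbb F_Q^\times$, and the norm of $1+h\pi^i$ is $1+(h+\bar h)\pi^i$ modulo $\pi^{i+1}$, with surjective trace on residue fields; so one corrects successively.

If $m$ is even, $\pi=\pi_1\bar\pi_1$ over $K$ with $\pi_1$ irreducible of degree $m/2$. The map $R_j\to K[t]/(\pi_1^j)$ is injective and both sides have $q^{mj}$ elements, so it is an isomorphism. Sending $\mathsf B$ to the images $(x,y)$ of $\mathsf B$ and $\bar{\mathsf B}$ in $K[t]/(\pi_1^j)\cong R_j$ identifies $R'_j$ with $R_j\times R_j$; the bar becomes the swap and the norm becomes $(x,y)\mapsto xy$.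

* *$\pi\nmid P$.* We count units of given unit norm. For $m$ odd this is $\frac{Q^{2j}(1-Q^{-2})}{Q^j(1-Q^{-1})}=Q^j(1+Q^{-1})$, for $m$ even $Q^j(1-Q^{-1})$. So $r(\pi^j)=Q^j(1-\eta Q^{-1})$ for $j\ge1$, and $\sum_{j\ge0}r(\pi^j)v^j=1+(1-\eta Q^{-1})\frac{Qv}{1-Qv}=\frac{1-\eta v}{1-Qv}$.
* *$\pi\mid P$ (exactly once), $m$ odd.* Modulo $\pi$ only $\mathsf B=0$ works, so $r(\pi)=1$. For $j\ge2$, $-P$ has valuation $1$ but norms have even valuation, so $r(\pi^j)=0$. The sum is $1+v=\frac{1-\eta v}{1-Qv}(1-Qv)$.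
* *$\pi\mid P$ (exactly once), $m$ even.* Modulo $\pi$ we count $(x,y)$ with $xy=0$ in a field of $Q$ elements: $r(\pi)=2Q-1$. For $j\ge2$, one of $x,y$ is a unit and then determines the other, which has valuation $1$: $r(\pi^j)=2(Q^j-Q^{j-1})$. The sum is $1+(2Q-1)v+\frac{2(Q^2-Q)v^2}{1-Qv}=\frac{1+(Q-1)v-Qv^2}{1-Qv}=\frac{1-\eta v}{1-Qv}(1+Qv)$.

So the extra factor for $\pi\mid P$ is always $1+(-qu)^m$. Using $\prod_\pi(1-w^{\deg\pi})^{-1}=(1-qw)^{-1}$ with $w=qu$ (as $Qv=(qu)^m$) and $w=-u$ (as $\eta v=(-u)^m$),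
$$\sum_{b\ge0}c_b(P)u^b=\frac{1+qu}{1-q^2u}\prod_j\big(1+(-qu)^{\lambda_j}\big).\tag{17}$$
With $x=-qu$ the right side is $\frac{1-x}{1+qx}\,p_\lambda(1,x)$. Now $p_\lambda=\sum_\kappa\chi^\kappa(\lambda)s_\kappa$, where $\chi^\kappa$ is the irreducible character of $S_n$. At $(1,x)$ only $\kappa=(n-i,i)$ survive, and $(1-x)s_{(n-i,i)}(1,x)=(1-x)(x^i+\dots+x^{n-i})=x^i-x^{n-i+1}$. For $j\le\frac n2$ the exponents $n-i+1$ exceed $j$, so $[x^j](1-x)p_\lambda(1,x)=\chi^{(n-j,j)}(\lambda)$. Since $u=-x/q$, the coefficient of $u^k$ is $(-q)^k$ times that of $x^k$, and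
$$c_k(P)=(-q)^k\sum_{i=0}^k(-q)^i\chi^{(n-k+i,k-i)}(\lambda).\tag{18}$$

*Running example.* For $n=3$, $k=1$ we have $\chi^{(2,1)}(\lambda)=R-1$, and (18) gives $-q\big((R-1)-q\big)=q^2+q-qR$, in agreement with the direct count.

**Step 7: collect the powers of $q$.** By (13), (15) and Step 5, $\langle\Gamma,\Psi(p_\lambda)\rangle$ is $c_k(P)$ times $q$ to the power $-N+\frac{m_1}2+m_{\ge2}$, and by (12) this exponent is $\frac{-(n^2-n)+n^2-a-3b}2=\frac{n-a-3b}2=-k$. So
$$\langle\Gamma,\Psi(p_\lambda)\rangle=(-1)^k\sum_{i=0}^k(-q)^i\chi^{(n-k+i,k-i)}(\lambda)\qquad\text{for all }\lambda\vdash n .$$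
Here we used that a squarefree $P$ of each type $\lambda$ exists. Since $s_\kappa$ is obtained from the $p_\lambda$ by averaging against $\chi^\kappa$ over $S_n$, orthogonality gives $\langle\Gamma,\Psi(s_\kappa)\rangle=(-1)^k(-q)^i$ if $\kappa=(n-k+i,k-i)$, and $0$ for all other $\kappa$. As $n(\kappa)=k-i$ for these $\kappa$,
$$\langle\Gamma,\rho^\kappa\rangle=(-1)^{k-i}(-1)^k(-q)^i=q^i .$$
All these $\kappa$ dominate $(n-k,k)$, and $i=0$ gives multiplicity $1$ for $\rho^{(n-k,k)}$. So $(\mathrm T_{(n-k,k)})$ holds with $\Gamma_{(n-k,k)}=\Gamma$. $\square$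

For the running example, $\Gamma$ contains $\rho^{(2,1)}$ once, $\mathrm{St}$ with multiplicity $q$, and the trivial character not at all. Applied with $n=p$ and $q$ a sufficiently large prime with $q\equiv p-1\bmod p^2$, Proposition 6 supplies the hypothesis used in Section 7, and so proves part (a) for these $q$ from (F1)–(F4) and (F6) alone.
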